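# Embedding $\pi$-groups into simple $\pi$-groups

## 1. The cyclic group of order four, and primes that creep in

The permutation $(1\,2\,3\,4)(5\,6)$ is even and has order $4$. So the cyclic group $\mathbb Z/4$ embeds into the simple group $A_6$. There is a price. We started with a group whose element orders are powers of $2$, and the group $A_6$ contains elements of orders $3$ and $5$. Can we embed $\mathbb Z/4$ into a simple group in which all orders are still powers of $2$?

Not into a finite one: a nontrivial finite $2$-group has nontrivial center, so a simple one has order $2$. Not even into a locally finite one, by the following computation. Let $p$ be a prime and let $H$ be a simple locally finite $p$-group. Suppose $[a,b]\ne1$ for some $a,b\in H$. Since $H$ is simple, $a$ is a product of conjugates of $[a,b]^{\pm1}$ by certain $h_1,\dots,h_k$. The group $K=\langle a,b,h_1,\dots,h_k\rangle$ is a finite $p$-group, hence nilpotent. Let $N$ be the normal closure of $a$ in $K$. Then $[a,b]\in[N,K]$, and $[N,K]$ is normal in $K$, so $a\in[N,K]$ and $N=[N,K]$. Iterating, $N=[\dots[[N,K],K],\dots,K]=1$ by nilpotency,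 which contradicts $a\ne 1$. So $H$ is abelian and has order $p$.

Thus a simple $2$-group containing $\mathbb Z/4$, if there is one, must contain an infinite finitely generated $2$-group. This is what makes the following question delicate.

**Definition.** Let $\pi$ be a nonempty set of primes. A *$\pi$-number* is a positive integer all of whose prime divisors lie in $\pi$. A *$\pi$-group* is a group in which every element has finite order, and this order is a $\pi$-number.

For $\pi$ the set of all primes, a $\pi$-group is a periodic group, and Olshanskii's theorem says that any periodic group embeds into a simple periodic group. Alexander Buturlakin, Anton Klyachko and Denis Osin ("Equationally separable classes of groups", arXiv:2502.05831 (2025)) ask about the analogue for $\pi$-groups: for which $\pi$ does every $\pi$-group embed into a simple $\pi$-group? The answer is that it does for *every* nonempty $\pi$; in particular $\pi=\{2\}$ is allowed.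

**Theorem 1.** Every $\pi$-group embeds into a simple $\pi$-group. More precisely, every $\pi$-group $G\ne1$ embeds into a simple $\pi$-group generated by $G$ and one further element (hence of cardinality $\le\max(|G|,\aleph_0)$).

**Theorem 2.** A $\pi$-group embeds into a $2$-generator simple $\pi$-group if and only if it is countable.

Throughout, $\pi$ is fixed, and we fix a prime $q\in\pi$, **with $q=2$ if $2\in\pi$**. The reason for this choice appears in Section 3. We write $\langle\langle c\rangle\rangle$ for a normal closure.

## 2. Words that force normal generation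

Let $G\ne1$ be a $\pi$-group, let $A=\langle a\rangle$ be cyclic of order $q^n$, and let $\Gamma=G*A$. Here are two words in a variable $x$:
$$v(x)=x\,a^{2}x\,a^{3}x\,a^{4}x\,a^{5}x\,a^{-13},\qquad z(x)=x\,a^{14}x^{-1}a^{15}x\,a^{16}x^{-1}a^{17}x\,a^{18}.$$
Let $c,d\in G\setminus1$. If we add the relations $v(c)=1$ and $z(d)=1$ and then kill $c$, the first relation becomes $a^{2+3+4+5-13}=a=1$. With $a=1$, the second becomes $dd^{-1}dd^{-1}d=d=1$. So killing one nontrivial element of $G$ kills everything. We shall need longer words of the same kind. For odd $s\ge5$ put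
$$v(x)=x\,a^{e_1}x\,a^{e_2}\cdots x\,a^{e_s},\qquad z(x)=x\,a^{f_1}x^{-1}a^{f_2}x\,a^{f_3}\cdots x^{-1}a^{f_{s-1}}x\,a^{f_s},$$
where $e_k=k+1$ for $k<s$, $e_s=1-\sum_{k<s}e_k$, and $f_k=|e_s|+k$. Then $\sum_k e_k=1$ and $|e_s|=\frac{s(s+1)}2-2>s$, so the $2s$ exponents are nonzero with pairwise distinct absolute values, all at most $|e_s|+s$. The case $s=5$ is the one displayed above. If $Q$ is any quotient of $\Gamma$ in which $G$ embeds and $v(c)=z(c)=1$ for all $c\in G\setminus1$, then the same computation ($s$ is odd) gives
$$\langle\langle c\rangle\rangle_Q=Q\quad\text{for every }1\ne c\in G. \tag{1}$$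

**(Z) From normal generation to simplicity.** *If $1\neq G\le Q$ and (1) holds, then $Q$ has a simple quotient into which $G$ embeds.* Fix $1\ne c_0\in G$. By (1), a normal subgroup of $Q$ is proper if and only if it does not contain $c_0$. The union of a chain of normal subgroups not containing $c_0$ does not contain $c_0$, so Zorn's lemma gives a maximal proper normal subgroup $M$. By (1), $M\cap G=1$, and $Q/M$ is simple.

A quotient of a $\pi$-group is a $\pi$-group. So Theorem 1 is reduced to this: *the group $\Gamma/\langle\langle v(c),z(c):c\in G\setminus 1\rangle\rangle$ should have a quotient that is a $\pi$-group and still contains $G$.* Without the relators this is trivial, since $G\times A$ is a $\pi$-group quotient of $\Gamma$. But in $G\times A$ we have $v(c)=c^sa\ne1$, so that quotient is of no use. The group contains elements of infinite order (already $ca$ has infinite order in $\Gamma$), and we must make their orders finite $\pi$-numbers without destroying $G$.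

## 3. Elements of infinite order and the finite groups they normalize

The natural attempt is to impose relations $g^m=1$, with $m$ a very large $\pi$-number, on the elements $g$ of infinite order, and to control the quotient by hyperbolic geometry. We recall the vocabulary. Let $\Gamma$ act by isometries on a metric space $X$ with distance $|x-y|$.

**Definitions.** The space $X$ is *$\delta$-hyperbolic* if for all $a,b,c,d$
$$|a-b|+|c-d|\le\max(|a-c|+|b-d|,\ |a-d|+|b-c|)+2\delta .$$
With $(a|b)_e=\frac12(|a-e|+|b-e|-|a-b|)$ this is equivalent to $(a|b)_e\ge\min\{(a|c)_e,(c|b)_e\}-\delta$ for all $a,b,c,e$. We may always enlarge $\delta$. An element is *elliptic* if its orbits are bounded. The *stable length* is $\|g\|=\lim|g^nx-x|/n$; it satisfies $|gx-x|\ge\|g\|$ and $\|g^n\|=|n|\,\|g\|$. An element is *loxodromic* if $\|g\|>0$. The action is *acylindrical* if for every $\varepsilon\ge0$ there are $R,M$ such that $|x-y|\ge R$ implies $\#\{g:|gx-x|\le\varepsilon,\ |gy-y|\le\varepsilon\}\le M$.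

For instance, $\mathbb Z$ acts acylindrically on $\mathbb R$ by translations. The action of $\mathbb Z^2$ on $\mathbb R$ through its first coordinate is not acylindrical, since infinitely many elements fix every point.

**Where the attempt stops.** Take $\pi=\{2\}$, $F=\mathbb Z/2\times\mathbb Z/2$, and $\Gamma=F\rtimes\langle t\rangle$ with $t$ of infinite order acting on $F$ by an automorphism $\alpha$ of order $3$. Let $\Gamma$ act on $\mathbb R$ with $F$ acting trivially and $t$ as translation by $1$. This is acylindrical, and the elliptic elements, those of $F$, have order $1$ or $2$. Nothing looks wrong. But let $\Gamma/K$ be any quotient that is a $2$-group. Then $t^{2^k}\in K$ for some $k$, so $K$ contains $[t^{2^k},f]=\beta(f)f^{-1}$ for all $f\in F$, where $\beta=\alpha^{2^k}$ has order $3$. Now $\beta^2+\beta+1=0$ on $F=\mathbb F_2^2$, so $\beta-1=\beta+1=\beta^2$ is invertible, and $F\le K$. The finite subgroup is always destroyed. So we need a condition on how finite subgroups are normalized.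

**Condition $(\star)$**, for an action of $\Gamma$ on a geodesic space $X$:

* (a) $X$ is Gromov hyperbolic, and the action is by isometries and acylindrical;
* (b) every elliptic element has finite order, a $\pi$-number;
* (c) for every finite $F\le\Gamma$ and every $h\in N_\Gamma(F)$, the automorphism of $F$ induced by $h$ has $\pi$-order.

**Theorem 3.** If $(\Gamma,X)$ satisfies $(\star)$, then $\Gamma$ has a quotient $\Gamma/K$ which is a $\pi$-group and such that $K$ has no nontrivial element of finite order.

There is no countability assumption. The example just given satisfies (a) and (b) but not (c), and the conclusion fails for it.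

**Example: free products satisfy $(\star)$.** Let $\Gamma=G*A*B$ with $G,A,B$ $\pi$-groups ($B=1$ is allowed). Let $\mathcal T$ be the graph whose vertices are the elements $g$ of $\Gamma$ and the cosets $gG,gA,gB$ (the last kind is omitted if $B=1$), with edges joining $g$ to $gG,gA,gB$. It is connected since the factors generate $\Gamma$. A simple closed path would read a nonempty word with nontrivial letters, neighboring letters in different factors, and value $1$, contradicting the normal form theorem. So $\mathcal T$ is a tree. Left multiplication is free on element vertices and on edges, and preserves the two types of vertices.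

(a) Let $g$ displace $x,y$ by $\le\varepsilon$, where $|x-y|\ge4\varepsilon+10$. Choose an edge $e_0\subset[x,y]$ at distance $>\varepsilon$ from $x$ and from $y$. Now $ge_0\subset[gx,gy]\subset[gx,x]\cup[x,y]\cup[y,gy]$, and $ge_0$ is at distance $>\varepsilon$ from $gx$ and $gy$, so $ge_0\subset[x,y]$. Its distance from $x$ differs from that of $e_0$ by $\le\varepsilon$. The number of such edges is bounded in terms of $\varepsilon$, and $g$ is determined by $ge_0$, because types are preserved and edge stabilizers are trivial. (b) There are no inversions, so an elliptic element fixes a vertex and is conjugate into $G$, $A$ or $B$. (c) Let $F\ne1$ be finite. It fixes a vertex, and only one, since otherwise it would fix an edge. So $N_\Gamma(F)$ fixes this vertex and lies in a conjugate of $G$, $A$ or $B$; its elements have $\pi$-order. For $F=1$ there is nothing to prove.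

**The second obstacle.** We shall pass to quotients again and again, so $(\star)$(c) must be *inherited*. A finite subgroup $\bar F$ of the quotient and an element $\bar h$ normalizing it need not obviously come from such a pair upstairs. The plan is to follow a path from an almost fixed point $\bar z$ of $\bar F$ to $\bar h\bar z$ and lift $\bar F$ along the path. Away from the places where the space has been changed, the lift is unique. When the path passes such a place, with local group $E$ and relations $N\lhd E$, two lifts $\varphi_0,\varphi_1$ of $\bar F$ into $E$ appear that agree only modulo $N$. We need them to be conjugate in $E$. This can fail. Let $E=D_\infty=\langle t,x\mid x^2=1,\ xtx^{-1}=t^{-1}\rangle$ and $N=\langle t^m\rangle$. The involutions $x$ and $xt^m$ agree modulo $N$. The conjugates of $x$ are the elements $t^sxt^{-s}=xt^{-2s}$, so $x$ and $xt^m$ are conjugate if and only if $m$ is even. If $E$ contains such an $x$ then $2\in\pi$, so we are free to choose $m$ even. This is why $q=2$ whenever $2\in\pi$.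

A third point is that $\Gamma$ may be uncountable. So we do not treat elements one by one, but all loxodromic elements of displacement $\le L$ at once, with $L\to\infty$ in countably many stages. All constants must then be uniform.

## 4. Four points, almost fixed points, and graphs

Write $d(p,Y)$ for the distance from a point to a set and $Y^{+r}=\{x:d(x,Y)\le r\}$. A *length space* is one in which $|x-y|$ is the infimum of lengths of paths from $x$ to $y$.

**(H0)** *Let $X$ be a $\delta$-hyperbolic geodesic space. Then $d(p,[x,z])\le(x|z)_p+2\delta$; geodesic triangles are $4\delta$-slim and quadrilaterals $8\delta$-slim.* Choose $s\in[x,z]$ with $|x-s|=(p|z)_x$, so $|s-z|=(p|x)_z$. Expanding the products, $|p-x|+|s-z|=|p-z|+|s-x|=|x-z|+(x|z)_p$. The four-point inequality for $p,s;x,z$ gives $|p-s|+|x-z|\le|x-z|+(x|z)_p+2\delta$. Now let $p\in[x,y]$. Then $0=(x|y)_p\ge\min\{(x|z)_p,(z|y)_p\}-\delta$, so $p$ is within $3\delta$ of $[x,z]\cup[z,y]$. Cut a quadrilateral by a diagonal.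

In (H1)–(H3), $Z$ is a $\delta_1$-hyperbolic length space.

**(H1)** *If a group $F$ of isometries of $Z$ has a bounded orbit $O$, there is $z$ with $|fz-z|\le c_1:=4\delta_1+4$ for all $f\in F$.* Let $r$ be the infimum of the radii of balls containing $O$, and let $O\subset B(z,r+1)$. Then $O=fO\subset B(fz,r+1)$. Choose $m$ with $|m-z|,|m-fz|\le\frac12|z-fz|+1$. For $o\in O$ the four-point inequality gives
$$|o-m|+|z-fz|\le r+1+\tfrac12|z-fz|+1+2\delta_1 .$$
The supremum of $|o-m|$ over $o$ is at least $r$, so $r\le r+2+2\delta_1-\frac12|z-fz|$.

**(H2)** *If $\sigma$ is a path from $p$ to $q$ of length $\le|p-q|+1$, and an isometry $f$ displaces $p,q$ by $\le c'$, then it displaces each $z\in\sigma$ by $\le c'+1+2\delta_1$.* Indeed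
$$|z-fz|+|p-q|\le\max(|z-p|+|fz-q|,\,|z-q|+|fz-p|)+2\delta_1\le|z-p|+|z-q|+c'+2\delta_1,$$
and $|z-p|+|z-q|\le|p-q|+1$.

**(H3)** *Let $Z'$ be the graph with vertex set $Z$ and edges of length $1$ between distinct points at distance $\le1$. For distinct $x,y\in Z$, $|x-y|_Z\le|x-y|_{Z'}\le|x-y|_Z+1$. The graph $Z'$ is a geodesic $(\delta_1+3)$-hyperbolic space. If a group acts on $Z$ by isometries, it acts on $Z'$ with the same elliptic elements and the same stable lengths, and if the action on $Z$ is acylindrical, so is the action on $Z'$.*

The first inequality is clear. For the second, cut a path of length $\ell$, slightly larger than $|x-y|_Z$, into $\lceil\ell\rceil\le\lfloor|x-y|_Z\rfloor+1$ pieces of length $\le1$. The statements on elliptic elements and stable lengths follow. For vertices, the four-point inequality of $Z$ gives that of $Z'$ with $2\delta_1+2$ in place of $2\delta_1$. An arbitrary point of $Z'$ is within $\frac12$ of a vertex; this changes distances by $\le1$ and sums of two distances by $\le2$, so $2\delta_1+6$ works in general. Finally, if $g$ displaces $x,y\in Z'$ by $\le\varepsilon$, it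 displaces vertices $x_0,y_0$ within $\frac12$ of $x,y$ by $\le\varepsilon+1$ in $Z'$, hence in $Z$, and $|x_0-y_0|_Z\ge|x-y|_{Z'}-2$.

We also use three theorems without proof.

**(B1)** (Bowditch, *Tight geodesics in the curve complex*, Invent. Math. 171 (2008), Lemma 2.2; stated for graphs, and for geodesic spaces it follows by (H3).) In an acylindrical action on a hyperbolic geodesic space every element is elliptic or loxodromic, and there is $\tau>0$ with $\|g\|\ge\tau$ for all loxodromic $g$.

**(B2)** (Dahmani–Guirardel–Osin, *Hyperbolically embedded subgroups…*, Mem. AMS 245 (2017), no. 1156, Lemma 6.5.) In this case every loxodromic $g$ lies in a unique maximal virtually cyclic subgroup $E(g)$, the setwise stabilizer of its pair of limit points $\{g^{+\infty},g^{-\infty}\}$ at infinity.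

For example, for $D_\infty$ acting on $\mathbb R$ with $t$ a translation and $x$ a reflection, $E(t)=D_\infty$.

**(M)** (Stability of quasi-geodesics, Bridson–Haefliger, Theorem III.H.1.7.) For $\delta,L,\tau$ there is a constant $\mu$ such that in a $\delta$-hyperbolic geodesic space, if $\tau|i-j|\le|x_i-x_j|\le L|i-j|$ for $0\le i,j\le n$, then $\{x_0,\dots,x_n\}$ and $[x_0,x_n]$ are at Hausdorff distance $\le\mu$.

## 5. Cones over axes and the small cancellation theorem

To impose $g^m=1$ geometrically, one glues a hyperbolic cone on a neighborhood $Y$ of the axis of $g$ and divides by the group generated by all conjugates of the powers in question.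

**Definition.** A subset $Y$ of a $\delta$-hyperbolic length space $X$ is *strongly quasi-convex* if $d(p,Y)\le(y|y')_p+2\delta$ for all $p\in X$, $y,y'\in Y$, and the path metric of $Y$ satisfies $|y-y'|_X\le|y-y'|_Y\le|y-y'|_X+8\delta$. ($Y$ need not be closed.)

A line in a tree is an example, for every $\delta>0$: $d(p,Y)\le d(p,[y,y'])=(y|y')_p$.

**Definition.** For $\rho>0$ the *cone* $Z(Y)$ is $Y\times[0,\rho]$ with $Y\times\{0\}$ collapsed to the *apex*, and metric
$$\cosh|(y,r)-(y',r')|=\cosh r\cosh r'-\sinh r\sinh r'\cos\theta,\qquad\theta=\min(\pi,|y-y'|_Y/\sinh\rho).$$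
For a family of subsets $Y$ of $X$, the *cone-off* $\dot X$ is $X$ with all cones $Z(Y)$ attached, $(y,\rho)$ being identified with $y\in X$. Its metric is the infimum of lengths of chains whose jumps are measured in $X$ or in some $Z(Y)$. Let $C\subset\dot X$ be the set of apices.

**(SC)** (Delzant–Gromov, J. Topology 1 (2008); in the form used here: R. Coulon, *On the geometry of Burnside quotients of torsion free hyperbolic groups*, IJAC 24 (2014), and *Partial periodic quotients of groups acting on a hyperbolic space*, Ann. Inst. Fourier 66 (2016), Section on small cancellation.) There are universal constants $\delta_1,\rho_0>0$, and for every $\rho\ge\rho_0$ constants $\delta_0,\Delta_0>0$, such that the following holds. Let $\Gamma$ act by isometries on a $\delta$-hyperbolic geodesic space $X$, $\delta\le\delta_0$. Let $\mathcal Q$ be a family of pairs $(N,Y)$ with $Y\subset X$ strongly quasi-convex and $N\le\mathrm{Stab}(Y)$, distinct pairs having distinct $Y$, invariant under $\gamma(N,Y)=(\gamma N\gamma^{-1},\gamma Y)$. Assume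
$$\Delta:=\sup_{(N_1,Y_1)\ne(N_2,Y_2)}\operatorname{diam}(Y_1^{+5\delta}\cap Y_2^{+5\delta})\le\Delta_0,\qquad T:=\inf_{(N,Y),\,h\in N\setminus1}\ \inf_{x\in X}|hx-x|\ge100\pi\sinh\rho .$$
Let $R$ be the (normal) subgroup generated by all $N$, $\bar\Gamma=\Gamma/R$, $\dot X$ the cone-off with cones of radius $\rho$, $\bar X=\dot X/R$ with the quotient metric, and $\bar C=C/R$. Then

* (SC1) $\dot X$ and $\bar X$ are (metric) $\delta_1$-hyperbolic length spaces;
* (SC2) $R\cap\mathrm{Stab}(Y)=N$ for $(N,Y)\in\mathcal Q$;
* (SC2′) if $x\in\dot X$ and $d(x,C)\ge\rho/10$, then $\dot X\to\bar X$ is isometric, in particular injective, on the ball $B(x,\rho/20)$.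

**Example.** Let $\Gamma=\mathbb Z$ act on $X=\mathbb R$ by translations by multiples of $\ell$, and let $\mathcal Q$ consist of the single pair $(m\mathbb Z,\mathbb R)$. Then $T=m\ell$, $\dot X$ is the cone over a line, and $\bar X$ is the cone over a circle of length $m\ell$, with total angle $m\ell/\sinh\rho\ge100\pi$ at the apex. The group $\bar\Gamma=\mathbb Z/m$ rotates it and fixes the apex.

**Facts about the cone-off.** We have $|x-y|_{\dot X}\le|x-y|_X$ on $X$. The radial coordinate changes by at most the length of a jump. A chain leaving the open cone of $Y$ from its apex passes through $Y$, so has length $\ge\rho$; thus distinct apices are at distance $\ge2\rho$, and this passes to $\bar C$. A point at distance $r<\rho$ from $C$ is $(y,r)$ in a unique cone, so it is at distance $\le\rho-r$ from $X$; points at distance $\ge\rho$ from $C$ lie in $X$. The stabilizer of the apex of $Z(Y)$ is $\mathrm{Stab}(Y)$, acting on $Z(Y)$ by $(y,r)\mapsto(hy,r)$.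

**(SC3)** *If $x\in\dot X$, $d(x,C)\ge\rho/4$ and $h\in R\setminus1$, then $|hx-x|\ge\rho/20$.* Let $h\in R$ with $|hx-x|<\rho/20$; we show $h=1$. If $C=\emptyset$, then $R=1$. By (SC2′), $hx=x$, since both points lie in $B(x,\rho/20)$ and have the same image. Let $\sigma$ be a path from $x$ to an apex, and let $\sigma(t_0)$ be its first point with $d(\cdot,C)=\rho/10$. The set of $t\in[0,t_0]$ with $h\sigma(t)=\sigma(t)$ contains $0$ and is closed. It is also open: if $h\sigma(t)=\sigma(t)$ and $\sigma(t')\in B(\sigma(t),\rho/20)$, then $h\sigma(t')$ is in the same ball and has the same image in $\bar X$, so $h\sigma(t')=\sigma(t')$ by (SC2′). So $h$ fixes $\sigma(t_0)=(y,\rho/10)$ in some cone $Z(Y)$. It moves the apex by $\le\rho/5<2\rho$, hence fixes it, and $h\in R\cap\mathrm{Stab}(Y)=N$ by (SC2). As $h$ fixes $(y,\rho/10)$ we get $hy=y$, and $T>0$ gives $h=1$.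

**(E)** *If $x,y\in X$ and $|x-y|_{\dot X}<2\rho$, then $|x-y|_X\le C_\rho|x-y|_{\dot X}$ with $C_\rho=\frac\pi2\cosh\rho$.* A point of a chain inside an open cone is entered and left by jumps in that cone, and these can be merged by the triangle inequality. So $|x-y|_{\dot X}$ is an infimum of lengths of chains of points of $X$ whose jumps are measured in $X$ or in a cone $Z(Y)$ between $y_1,y_2\in Y$. For the latter, the cone distance $\nu$ satisfies $\cosh\nu=1+\sinh^2\rho\,(1-\cos\theta)$, that is, $\sinh(\nu/2)=\sinh\rho\,\sin(\theta/2)$. If $\nu<2\rho$, then $\theta<\pi$, and $\sin(\theta/2)\ge\theta/\pi$ gives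
$$\tfrac1\pi|y_1-y_2|_X\le\tfrac1\pi|y_1-y_2|_Y\le\sinh(\nu/2)\le\tfrac\nu2\cosh\rho .$$
So every jump in a chain of length $<2\rho$ is at least $C_\rho^{-1}$ times the distance in $X$ of its ends (note $C_\rho\ge1$). Add up.

**Constants.** Put $c_1=4\delta_1+4$, $c_2=12\delta_1+4$, $c=100(\delta_1+1)$, and fix once and for all $\rho=\rho_1:=\max(\rho_0,10^4c)$ and the corresponding $\delta_0,\Delta_0$.

## 6. How $(\star)$ passes to a small cancellation quotient

**Lemma 4.** Let $(\Gamma,X)$ satisfy $(\star)$ and let $\mathcal Q$ satisfy the hypotheses of (SC) with $\rho=\rho_1$. Assume that for each pair $(N,Y)$, with $E=\mathrm{Stab}(Y)$: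

1. $N$ is infinite cyclic, $E/N$ is a finite $\pi$-group, and $|E/N|\le M_1$ with $M_1$ independent of the pair;
2. if $F$ is a finite group and $\varphi_0,\varphi_1:F\to E$ are injective homomorphisms with $\varphi_0(f)N=\varphi_1(f)N$ for all $f$, then there is $w\in E$ with $\varphi_1(f)=w\varphi_0(f)w^{-1}$ for all $f$.

Let $X'=(\bar X)'$ be the graph from (H3). Then $R$ has no nontrivial elements of finite order, and $(\bar\Gamma,X')$ satisfies $(\star)$. Moreover, for $x\in X$ with image $x'$, $|\bar\gamma x'-x'|_{X'}\le|\gamma x-x|_X+1$.

The last statement holds because $X\to\dot X\to\bar X$ does not increase distances and passing to $X'$ adds at most $1$. By (H3) it suffices to prove acylindricity and (b) for the action on $\bar X$, which is $\delta_1$-hyperbolic; (c) does not involve the space.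

**Step 1: near points and far points.** We separate the part of $\bar X$ controlled by apex stabilizers from the rest. The set $C$ is $\Gamma$-invariant, so $d(\bar x,\bar C)=d(x,C)$. For the apex $v$ of $Z(Y)$ we have $\mathrm{Stab}(v)=E$ (and $N\lhd E$, since distinct pairs have distinct $Y$). If $\bar g\bar v=\bar v$, some lift of $\bar g$ fixes $v$; so $\mathrm{Stab}(\bar v)$ is the image of $E$, isomorphic to $E/N$ by (SC2). Call a point of $\dot X$ or $\bar X$ *far* if its distance to the apices is $\ge\rho/4$, and *near* otherwise. A near point has exactly one apex at distance $<\rho/4$. If an element of the group displaces a near point by $\le c$, it moves this apex by $<\rho/2+c<2\rho$, hence fixes it.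

**Step 2: $R$ has no torsion.** Let $1\ne h\in R$ have finite order. By (H1) in $\dot X$ some $z$ is displaced by $\le c_1<\rho/20$ by $\langle h\rangle$. By (SC3), $z$ is near, so $h$ fixes an apex and $h\in R\cap E=N\cong\mathbb Z$, a contradiction.

**Step 3: lifting at far points.** We show that an element almost fixing a far point has a canonical lift to $\Gamma$. Let $x\in\dot X$ be far, and let $\bar g$ displace $\bar x$ by $\le c$. *There is a unique lift $g$ with $|gx-x|<\rho/40$, and in fact $|gx-x|<2c$.* A lift with displacement $<2c<\rho/40$ exists by the definition of the quotient metric. Two lifts $g$ and $hg$ ($h\in R$) with displacement $<\rho/40$ give $|h(gx)-gx|<\rho/20$ with $gx$ far, so $h=1$ by (SC3).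

If all elements of a subgroup $\bar F$ displace $\bar x$ by $\le c$, then these lifts form an injective homomorphism $\varphi_x:\bar F\to\Gamma$. Indeed a product of two of them displaces $x$ by $<4c<\rho/40$, so it is the lift of the product. If $x,y$ are far, $|x-y|<\rho/500$, and $\bar g$ displaces both $\bar x,\bar y$ by $\le c$, then the lifts at $x$ and at $y$ coincide: the lift at $x$ displaces $y$ by $<2c+2\rho/500<\rho/40$.

**Step 4: condition (b).** Let $\bar g$ be elliptic. By (H1) take $\bar z$ displaced by $\le c_1$ by $\langle\bar g\rangle$. If $\bar z$ is near, $\bar g$ lies in a group isomorphic to $E/N$, a finite $\pi$-group. If $\bar z$ is far, let $z$ be a lift and $g=\varphi_z(\bar g)$; then $|g^kz-z|<2c$ for all $k$. Choose $z'\in X$ with $|z-z'|_{\dot X}\le3\rho/4$. Then $|g^kz'-z'|_{\dot X}\le\frac32\rho+2c<2\rho$, so by (E) the orbit $\langle g\rangle z'$ is bounded in $X$. By (b) for $\Gamma$, the element $g$, and so $\bar g$, has finite $\pi$-order.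

**Step 5: acylindricity for displacement $c_2$.** We transfer acylindricity from $X$ for one fixed displacement. Let $|\bar p-\bar q|\ge R_0$ and $S=\{\bar g:|\bar g\bar p-\bar p|,|\bar g\bar q-\bar q|\le c_2\}$. Let $\sigma$ be a path from $\bar p$ to $\bar q$ of length $\le|\bar p-\bar q|+1$. By (H2), $S$ displaces its points by $\le c_2+1+2\delta_1\le c$. If $\sigma$ contains a near point, all of $S$ fixes the same apex and $|S|\le M_1$. Otherwise take points $\sigma_0=\bar p,\dots,\sigma_n=\bar q$ of $\sigma$ with consecutive distances $<\rho/1000$, and successively lifts $x_i$ with $|x_i-x_{i+1}|<\rho/500$. By Step 3 the lift $g$ of $\bar g\in S$ at $x_0$ is the lift at all $x_i$, so it displaces $p=x_0$ and $q=x_n$ by $<2c$. Choose $p',q'\in X$ with $|p-p'|_{\dot X},|q-q'|_{\dot X}\le3\rho/4$. As in Step 4, (E) gives $|gp'-p'|_X,|gq'-q'|_X\le2\rho C_\rho$, while $|p'-q'|_X\ge|p'-q'|_{\dot X}\ge R_0-\frac32\rho$. The map $\bar g\mapsto g$ is injective, so acylindricity of $X$ bounds $|S|$ if $R_0$ is large. So for suitable $R_0,M_0$ we always have $|S|\le M_0$.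

**Step 6: acylindricity for every displacement.** Hyperbolicity reduces an arbitrary $\varepsilon\ge0$ to the previous step. Let $a=\varepsilon+2\delta_1+3$, let $x,y\in\bar X$ with $|x-y|\ge R_0+4a+2$, and let $S$ be the set of $g\in\bar\Gamma$ displacing $x,y$ by $\le\varepsilon$. Let $\sigma$ be a path from $x$ to $y$ of length $\le|x-y|+1$, with points $p,q\in\sigma$, $|x-p|=a=|y-q|$; then $|p-q|\ge R_0$.

Let $g\in S$. Since $p\in\sigma$, $(gx|gy)_{gp}=(x|y)_p\le\frac12$. Next, $(gx|x)_{gp}\ge\frac12(a+(a-\varepsilon)-\varepsilon)=a-\varepsilon>\frac12+2\delta_1$. In the same way $(gy|y)_{gp}\ge|y-p|-\varepsilon\ge a-\varepsilon>\frac12+2\delta_1$. Applying hyperbolicity twice, $\min\{(gx|x)_{gp},(x|y)_{gp},(y|gy)_{gp}\}\le(gx|gy)_{gp}+2\delta_1\le\frac12+2\delta_1$, so $(x|y)_{gp}\le\frac12+2\delta_1$. Let $s=|x-gp|\in[a-\varepsilon,a+\varepsilon]$, and let $p_s\in\sigma$ with $|x-p_s|=s$. Here $|gp-x|+|p_s-y|=|p_s-x|+|p_s-y|\le|x-y|+1$ and $|gp-y|+|p_s-x|=|x-y|+2(x|y)_{gp}\le|x-y|+1+4\delta_1$, so the four-point inequality gives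
$$|gp-p_s|+|x-y|\le\max(|gp-x|+|p_s-y|,\,|gp-y|+|p_s-x|)+2\delta_1\le|x-y|+1+6\delta_1 ,$$
that is, $|gp-p_s|\le1+6\delta_1$. Also $|p_s-p_{s'}|\le|s-s'|+1$: if, say, $p_s$ comes before $p_{s'}$ on $\sigma$, then $s+|p_s-p_{s'}|+|p_{s'}-y|\le|x-y|+1$ and $|p_{s'}-y|\ge|x-y|-s'$.

The same holds for $q$, with distances measured from $y$. Partition $S$ into at most $(2\varepsilon+2)^2$ classes so that within a class both parameters vary by $\le1$. For $g,g'$ in one class, $g^{-1}g'$ displaces $p$ and $q$ by $\le2(1+6\delta_1)+2=c_2$. So by Step 5 each class has at most $M_0$ elements, and $|S|\le(2\varepsilon+2)^2M_0$.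

**Step 7: condition (c).** We follow a path from $\bar z$ to $\bar h\bar z$, as announced in Section 3. Let $\bar F\le\bar\Gamma$ be finite and let $\bar h$ normalize it. By (H1) take $\bar z$ displaced by $\le c_1$ by $\bar F$; then $\bar h\bar z$ is displaced by $\le c_1$ by $\bar h\bar F\bar h^{-1}=\bar F$.

*We may assume that $\bar z$ is far.* Let $\bar z$ be near, with apex $\bar v$. If $\bar h\bar v=\bar v$, then $\bar h\in\mathrm{Stab}(\bar v)\cong E/N$ has $\pi$-order and we are done. If $\bar h\bar v\ne\bar v$, then $\bar h\bar z$ is at distance $\ge\frac74\rho$ from $\bar v$, so a path from $\bar z$ to $\bar h\bar z$ of length $\le|\bar z-\bar h\bar z|+1$ contains a point at distance exactly $\rho$ from $\bar v$. This point is at distance $\ge\rho$ from every other apex, hence far, and by (H2) it is displaced by $\le c_1+1+2\delta_1$ by $\bar F$. Replace $\bar z$ by it.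

Now $\bar z$ and $\bar h\bar z$ are far and displaced by $\le c_1+1+2\delta_1$. Let $\sigma$ be a path from $\bar z$ to $\bar h\bar z$ of length $\le|\bar z-\bar h\bar z|+1$. By (H2) all its points are displaced by $\le c_1+2(1+2\delta_1)\le c$ by $\bar F$. Take points $\sigma_0=\bar z,\dots,\sigma_n=\bar h\bar z$ on $\sigma$ with consecutive distances $<\rho/1000$. In a maximal run of consecutive near points all have the same apex $\bar v$, since distinct apices are $2\rho$ apart. The far points $\sigma_i,\sigma_j$ just before and just after the run are at distance $<\rho/4+\rho/1000<\rho/3$ from $\bar v$.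

Choose lifts of the far $\sigma_i$ successively, starting with a lift $x_0=z$ of $\bar z$. If $\sigma_i,\sigma_{i+1}$ are far, choose $x_{i+1}$ with $|x_i-x_{i+1}|<\rho/500$; then $\varphi_{x_{i+1}}=\varphi_{x_i}$ on $\bar F$ by Step 3. Across a near run from $\sigma_i$ to $\sigma_j$, choose a lift $v$ of $\bar v$ with $|x_i-v|<\rho/3$ and a lift $x_j$ of $\sigma_j$ with $|x_j-v|<\rho/3$. The elements $\varphi_{x_i}(\bar f),\varphi_{x_j}(\bar f)$ move $v$ by $<2\rho/3+2c<2\rho$, so they lie in $E=\mathrm{Stab}(v)$. They are lifts of the same $\bar f$, so they agree modulo $R\cap E=N$. By hypothesis 2, $\varphi_{x_j}=w\varphi_{x_i}w^{-1}$ for some $w\in E$. Altogether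
$$\varphi_{x_n}=W\varphi_zW^{-1}\quad\text{for some }W\in\Gamma .$$

Both $x_n$ and the image of $z$ under any lift of $\bar h$ are lifts of $\bar h\bar z$, so we can choose the lift $h$ of $\bar h$ with $hz=x_n$. For $\bar f\in\bar F$, the element $h\varphi_z(\bar f)h^{-1}$ is a lift of $\bar h\bar f\bar h^{-1}$ displacing $x_n$ by $<2c$. By uniqueness it equals $\varphi_{x_n}(\bar h\bar f\bar h^{-1})=W\varphi_z(\bar h\bar f\bar h^{-1})W^{-1}$. Thus $W^{-1}h$ normalizes the finite subgroup $\varphi_z(\bar F)\cong\bar F$ of $\Gamma$ and induces on it the automorphism corresponding to the one induced by $\bar h$. By (c) for $\Gamma$ it has $\pi$-order. $\square$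

## 7. Killing all short loxodromic elements at once

**Proposition 5.** Let $(\Gamma,X)$ satisfy $(\star)$ and $L\ge0$. There are $R\lhd\Gamma$ without nontrivial elements of finite order and a geodesic space $X'$ such that $(\Gamma/R,X')$ satisfies $(\star)$; every $\gamma\in\Gamma$ with $|\gamma x-x|\le L$ for some $x\in X$ has image of finite $\pi$-order in $\Gamma/R$; and there is an equivariant map $x\mapsto x'$ from $X$ to $X'$ with $|\bar\gamma x'-x'|\le|\gamma x-x|+1$.

Let $X$ be $\delta$-hyperbolic, $\delta>0$, and $\tau$ as in (B1). "Uniform" means depending only on $(\Gamma,X)$ and $L$. For $E=E(g)$, $g$ loxodromic, put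
$$A_E=\{x:\text{there is a loxodromic }g\in E\text{ with }|gx-x|\le L\};$$
such a $g$ is called a *witness* for $x$, and $g^{-1}$ is one too. Let $\mathcal E$ be the set of those $E$ with $A_E\ne\emptyset$. If $\mathcal E=\emptyset$, an element with a displacement $\le L$ is not loxodromic, so it is elliptic and (b) applies: take $R=1$, $X'=X$. Let $\mathcal E\ne\emptyset$; then $L\ge\tau>0$.

**Step 1: the sets $A_E$ behave like axes.** We show that they are close to any orbit of a witness, uniformly. If $x\in A_E$ has witness $g$, then so has $g^kx$, and $\tau|k-l|\le|g^kx-g^lx|\le L|k-l|$. Let $\mu$ be the constant of (M) for $\delta,L,\tau$.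

(i) *If $x,y\in A_E$ and $g$ is a witness for $x$, then $y$ is within $H_0:=2\mu+8\delta$ of some $g^kx$.* Let $g'$ be a witness for $y$. As $E$ is virtually cyclic, $g^b=g'^a$ for some nonzero integers $a,b$, so $|g^{bn}x-g'^{an}y|=|x-y|$ for all $n\in\mathbb Z$. By (M), for $n\ge1$, $y$ is within $\mu$ of a point $w\in[g'^{-an}y,g'^{an}y]$. By (H0), $w$ is within $8\delta$ of the union of $[g^{-bn}x,g^{bn}x]$ and two geodesics of length $|x-y|$ issuing from $g'^{\pm an}y$. If $n$ is large, the latter two are at distance $>\mu+8\delta$ from $y$. So $w$ is within $8\delta$ of $[g^{-bn}x,g^{bn}x]$, which by (M) is in the $\mu$-neighborhood of $\{g^kx\}$.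

(ii) *Geodesics between points of $A_E$ lie in $A_E^{+H}$, $H:=H_0+\mu+4\delta$.* Let $x,y\in A_E$ and $|y-g^kx|\le H_0$ as in (i). Then $[x,y]$ is in the $4\delta$-neighborhood of $[x,g^kx]\cup[g^kx,y]$. The first geodesic is in the $\mu$-neighborhood of $A_E$ by (M), and the second has length $\le H_0$ and starts in $A_E$.

**Step 2: strongly quasi-convex neighborhoods.** We thicken $A_E$ to fit (SC). Put $\alpha=H+10\delta+1$, $Y_E=\bigcup_{x\in A_E}B(x,\alpha)$ (open balls), $\delta^*=10\alpha$. Let $y,y'\in Y_E$ lie in the balls around $x,x'\in A_E$. By (ii), $[y,x]\cup[x,x']\cup[x',y']\subset Y_E$. This union is a path of length $\le2\alpha+|x-x'|\le|y-y'|+4\alpha$, and $[y,y']$ lies within $8\delta$ of it. With (H0), $d(p,Y_E)\le(y|y')_p+10\delta$ for $p\in X$. As $4\alpha\le8\delta^*$ and $10\delta\le2\delta^*$, $Y_E$ is strongly quasi-convex for the hyperbolicity constant $\delta^*$. Also $\gamma A_E=A_{\gamma E\gamma^{-1}}$, so $\gamma Y_E=Y_{\gamma E\gamma^{-1}}$.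

**Step 3: uniformly bounded overlaps.** *There is a uniform $D$ with $\operatorname{diam}(Y_E^{+5\delta^*}\cap Y_{E'}^{+5\delta^*})\le D$ for $E\ne E'$ in $\mathcal E$.* The idea: on a long overlap two witnesses move along the same geodesic, the products $g'^{-l}g^k$ with matching $k,l$ move two distant points by bounded amounts, and acylindricity makes two such products equal.

Let $p,q$ be in the intersection, $\ell=|p-q|$. As $5\delta^*+\alpha=51\alpha$, there are $a\in A_E$, $a'\in A_{E'}$ within $52\alpha$ of $p$, and points of $A_E$ and $A_{E'}$ within $52\alpha$ of $q$. By (i) and $H_0\le\alpha$ there are witnesses $g$ for $a$ and $g'$ for $a'$ (replaced by inverses if necessary) and $n,n'\ge0$ with $|g^na-q|,|g'^{n'}a'-q|\le53\alpha$. So $n,n'\ge(\ell-105\alpha)/L$.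

By (M) and (H0), the points $g^ka$ $(0\le k\le n)$ and $g'^ka'$ $(0\le k\le n')$ are within $C_3=\mu+8\delta+53\alpha$ of the geodesic $[p,q]$: $[a,g^na]$ is within $8\delta$ of $[a,p]\cup[p,q]\cup[q,g^na]$, and the two short sides are within $53\alpha$ of $p$ or $q$. Hence if $z,z'$ are two of these points and $\big||z-p|-|z'-p|\big|\le C$, then $|z-z'|\le C+4C_3$: compare both with points of $[p,q]$. Since $|z-p|$ differs from the distance of $z$ to $a$ (or $a'$) by at most $52\alpha$,
$$|g^ka-g'^la'|\le\big||a-g^ka|-|a'-g'^la'|\big|+104\alpha+4C_3\qquad(0\le k\le n,\ 0\le l\le n'). \tag{2}$$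
By (M), $g^ka$ is within $\mu$ of $[a,g^{k+j}a]$ for $k,j\ge0$, so $|a-g^{k+j}a|$ differs from $|a-g^ka|+|a-g^ja|$ by at most $2\mu$; similarly for $g',a'$.

For $k\ge0$ let $l_k\ge0$ be the least $l$ with $|a'-g'^la'|\ge|a-g^ka|$. It exists, $l_k\le kL/\tau+1$, and the two numbers differ by $\le L$, since one step of $g'$ changes the left side by $\le L$. Put $u_k=g'^{-l_k}g^k$. Suppose $k,j\ge0$, $k+j\le n$, $l_k+l_j\le n'$, and put $i=l_j$. By (2), both $|g^ka-g'^{l_k}a'|$ and $|g^ja-g'^ia'|$ are $\le C_5:=L+104\alpha+4C_3$. So
$$|u_ka-a|=|g^ka-g'^{l_k}a|\le|g^ka-g'^{l_k}a'|+|a'-a|\le C_5+104\alpha .$$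
By approximate additivity $|a-g^{k+j}a|$ and $|a'-g'^{l_k+i}a'|$ differ by $\le4\mu+2L$, so by (2) $|g^{k+j}a-g'^{l_k+i}a'|\le C_7:=4\mu+2L+104\alpha+4C_3$, and
$$|u_kg^ja-g^ja|=|g^{k+j}a-g'^{l_k}g^ja|\le|g^{k+j}a-g'^{l_k+i}a'|+|g'^ia'-g^ja|\le C_7+C_5 .$$

Let $\varepsilon_0=C_5+C_7+104\alpha$, let $R,M$ be acylindricity constants for $\varepsilon_0$ ($M$ an integer), and let $j=\lceil R/\tau\rceil$, so $|a-g^ja|\ge R$. Suppose $n\ge M+j$ and $n'\ge(M+j)L/\tau+2$; this holds if $\ell>D$ with a suitable uniform $D$. Then $u_0,\dots,u_M$ all displace $a$ and $g^ja$ by $\le\varepsilon_0$, so two of them coincide: $u_k=u_{k'}$ with $k\ne k'$. So $g^{k-k'}=g'^{l_k-l_{k'}}$, a loxodromic element lying in both $E$ and $E'$, and $E=E'$ by (B2). This proves the claim.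

As $Y_E$ is unbounded, $Y_E\ne Y_{E'}$ for $E\ne E'$. Moreover $\mathrm{Stab}(Y_E)=E$. Clearly $E$ preserves $A_E$ and $Y_E$. If $\gamma Y_E=Y_E$, then $\gamma E\gamma^{-1}=E$, so $\gamma$ preserves the common pair of limit points of the loxodromic elements of $E$, and $\gamma\in E$ by (B2).

**Step 4: the structure of $E\in\mathcal E$, and a uniform bound for its finite part.** We need a description of $E$ that allows one exponent $m$ for all $E$. Let $E^+\le E$ (index $\le2$) be the subgroup fixing both limit points. It contains a normal infinite cyclic subgroup of finite index generated by a loxodromic element $g$. An element of $E^+$ cannot conjugate $g$ to $g^{-1}$, since it fixes the attracting point of $g$; so $\langle g\rangle$ is central in $E^+$. By Schur's theorem $[E^+,E^+]$ is finite, so the finite-order elements of $E^+$ form a finite subgroup $F=F_E\lhd E$ (the preimage of the torsion subgroup of the finitely generated abelian group $E^+/[E^+,E^+]$), and $E^+/F$ is a torsion-free abelian virtually cyclic group, $\cong\mathbb Z$. Let $t\in E^+$ map to a generator. Elements of $E^+\setminus F$ have infinite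 order, so they are loxodromic by (b) and (B1).

*There is a uniform $B$ with $|F_E|\le B$.* Let $f\in F$ and $a\in A_E$ with witness $g$; note $g\in E^+$. Then $fa\in A_E$ (with witness $fgf^{-1}$), so by (i) $|fa-g^ja|\le H$ for some $j$. Put $u=g^{-j}f$; then $|ua-a|\le H$. For all $k$ we have $u^k\in g^{-jk}F$, so $|u^ka-g^{-jk}a|\le\max_{f'\in F}|f'a-a|$. Hence $\|u\|=|j|\,\|g\|$ and $H\ge\|u\|\ge|j|\tau$. Therefore $|fa-a|\le H+LH/\tau=:\varepsilon_1$ for every $a\in A_E$ and $f\in F$. Apply acylindricity for $\varepsilon_1$ to the points $a$ and $g^ka$ of $A_E$, $k$ large.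

**Step 5: the choice of $m$ and $N_E$.** We want $N_E\lhd E$, canonical, with $E/N_E$ a finite $\pi$-group of bounded order. By (b) and Cauchy's theorem, $|F|$ is a $\pi$-number. By (c), $t$ acts on $F$ with $\pi$-order $e=e_E\le B!$ ($B$ an integer). Let $m_0$ be the largest $\pi$-number dividing $(B!)!$. Then $e\mid m_0$ and $\exp(F)\mid m_0$. Put $m=q^km_0^2$, with $k\ge1$ to be chosen later, the same for all $E$. For $f\in F$ we have $(tf)^e=t^ef''$ with $f''\in F$, and $t^e$ commutes with $F$ and $t$. So
$$(tf)^{er}=t^{er}\quad\text{whenever }\exp(F)\mid r. \tag{3}$$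
Hence $N_E:=\langle t^m\rangle$ does not depend on the choice of $t$: the other choices are $(tf)^{\pm1}$, and $m$ is a multiple of $e\exp(F)$. So $N_E$ is normal in $E$, $N_{\gamma E\gamma^{-1}}=\gamma N_E\gamma^{-1}$, and $t^m$ centralizes $F$.

Let $x\in E\setminus E^+$; it interchanges the limit points, and $xtx^{-1}\in t^{\pm1}F$. If $xtx^{-1}=tf$, then by (3) a positive power of $t$ would commute with $x$, which is impossible since $x$ interchanges its attracting and repelling points. So $xtx^{-1}=t^{-1}f$ for some $f\in F$. Next, $x^2\in F$, because its image in $E^+/F\cong\mathbb Z$ is both fixed and inverted by $x$. So $x$ has finite order, and this order is even, since otherwise $x\in\langle x^2\rangle\le E^+$. So $2\in\pi$ by (b), i.e. $q=2$. In that case $m/2=2^{k-1}m_0^2$ is a multiple of $e\exp(F)$, and by (3), also applied to $t^{-1}$,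
$$t^{m/2}\text{ centralizes }F,\qquad xt^{m/2}x^{-1}=t^{-m/2}\quad(x\in E\setminus E^+). \tag{4}$$
Finally $|E/N_E|=[E:E^+]\,m\,|F|\le2mB$ is a $\pi$-number in all cases.

**Step 6: hypothesis 2 of Lemma 4.** This is where the evenness of $m$ pays off, as in the $D_\infty$ example. Let $\varphi_0,\varphi_1:F_1\to E$ be injective homomorphisms from a finite group with $\varphi_1(f)=\varphi_0(f)t^{ma_f}$. If $\varphi_0(f)\in E^+$, then $\varphi_0(f),\varphi_1(f)$ are elements of finite order of $E^+$, so they lie in $F$ and $a_f=0$. If this is the case for all $f$, put $w=1$.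

Otherwise fix $f_*$ with $\varphi_0(f_*)\notin E^+$ and let $a=a_{f_*}$. Every $f$ with $\varphi_0(f)\notin E^+$ is $f=f_*k$ with $\varphi_0(k)\in E^+$, so $\varphi_0(k)=\varphi_1(k)\in F$, and
$$\varphi_1(f)=\varphi_0(f_*)t^{ma}\varphi_0(k)=\varphi_0(f)t^{ma},$$
as $t^m$ centralizes $F$. Let $w=t^s$, $s=-ma/2$, a power of $t^{m/2}$. By (4), $w$ centralizes $F$, and for $y=\varphi_0(f)\notin E^+$
$$wyw^{-1}=y(y^{-1}t^sy)t^{-s}=yt^{-2s}=yt^{ma}=\varphi_1(f).$$
So $\varphi_1=w\varphi_0w^{-1}$.

**Step 7: conclusion.** We scale the space and choose $k$. The constants $\delta^*,D,\tau,m_0,B$ do not depend on $k$. Choose $\kappa\in(0,1]$ with $\kappa\delta^*\le\delta_0$, $\kappa D\le\Delta_0$, and then $k$ with $\kappa m\tau\ge100\pi\sinh\rho_1$. The family $\mathcal Q=\{(N_E,Y_E):E\in\mathcal E\}$ on $\kappa X$ (with hyperbolicity constant $\kappa\delta^*$) satisfies the hypotheses of (SC): in $X$ we have $|hx-x|\ge\|h\|\ge m\tau$ for $1\ne h\in N_E$, so $T\ge\kappa m\tau$. Lemma 4 applies to $(\Gamma,\kappa X)$, with $M_1=2mB$, and gives $R$, $X'$ and the map, for which $|\bar\gamma x'-x'|\le\kappa|\gamma x-x|+1\le|\gamma x-x|+1$.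 If $|\gamma x-x|\le L$, then either $\gamma$ is elliptic, of finite $\pi$-order, or it is loxodromic, lies in $E(\gamma)\in\mathcal E$, and its image lies in a copy of the finite $\pi$-group $E(\gamma)/N_{E(\gamma)}$. $\square$

## 8. Countably many stages: proof of Theorem 3

We let the bound $L$ grow faster than the displacements. Put $(\Gamma_0,X_0)=(\Gamma,X)$, $x_0\in X_0$, and apply Proposition 5 repeatedly: $(\Gamma_{i+1},X_{i+1})$ is obtained from $(\Gamma_i,X_i)$ with $L=2i$, and $x_{i+1}=x_i'$. If $|\gamma x_0-x_0|=\ell$, the image of $\gamma$ displaces $x_i$ by $\le\ell+i\le2i$ as soon as $i\ge\ell$; so its image in $\Gamma_{i+1}$ has finite $\pi$-order. Hence the direct limit $\varinjlim\Gamma_i=\Gamma/K$ is a $\pi$-group. An element $\ne1$ of finite order keeps a nontrivial image of finite order in each $\Gamma_i$, because the kernels of $\Gamma_i\to\Gamma_{i+1}$ have no nontrivial elements of finite order. So it is not in $K$. $\square$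

## 9. Relator lines in the Bass–Serre tree: proof of Theorem 1

Let $G\ne1$ be a $\pi$-group, $A=\langle a\rangle$ cyclic of order $q^n>1$, and $B=\langle b\rangle$ cyclic of order $q^n$ or $B=1$. Let $\Gamma=G*A*B$ act on the tree $\mathcal T$ of Section 3; $(\star)$ holds. We want to impose relators like $v(c)$ by the same Lemma 4.

**Definition (admissible words).** Consider a finite set of cyclic patterns, whose letters are nontrivial elements of $A\cup B$ ("marked letters") and either symbols $x,x^{-1}$, or, in a *constant* pattern, a fixed letter of $G\setminus1$. Assume: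

* (i) marked letters occurring at all places of all patterns are pairwise distinct, none is the inverse of another, none has order $2$;
* (ii) cyclically adjacent letters lie in different factors ($x$ counted in $G$);
* (iii) any three cyclically consecutive letters contain a marked letter and, in a non-constant pattern, also a symbol $x^{\pm1}$;
* (iv) each pattern has length $\ge\ell_0$.

Let $\mathcal W$ be the set of all words obtained by substituting arbitrary $c\in G\setminus1$ for $x$ (together with the constant patterns).

For example, the two words of Section 2 with $s=5$ satisfy (i)–(iii) if $q^n>36$: the exponents have distinct absolute values between $2$ and $18$.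

**Lemma 6.** There is a universal $\ell_0$ such that for every such $\mathcal W$ the group $\Gamma_0=\Gamma/\langle\langle\mathcal W\rangle\rangle$ acts on some graph so that $(\star)$ holds, and $\langle\langle\mathcal W\rangle\rangle$ has no nontrivial elements of finite order.

**Step 1: the family of lines.** We take $\ell_0\ge3$. A word $w\in\mathcal W$ is cyclically reduced; it acts on $\mathcal T$ as a loxodromic with translation length $2|w|$ and an axis $\ell_w$ through the vertex $1$, along which one reads the periodic word $\dots ww\dots$. Here passing from an element vertex $h$ through a coset vertex to $hy$ means reading $y$; reading backwards gives $y^{-1}$. Let $\mathcal Q=\{(\langle gwg^{-1}\rangle,g\ell_w):g\in\Gamma,\ w\in\mathcal W\}$.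

**Step 2: overlaps and stabilizers.** We show that distinct pairs have distinct lines overlapping in length $\le8$, and that stabilizers are as small as possible. Suppose $g\ell_w,g'\ell_{w'}$ have a common segment of length $\ge8$. Their intersection has vertices as ends (if any), so it contains three consecutive full letters (in the worst case $8=1+2\cdot3+1$), among them, by (iii), a marked letter $y$ of $w$. All letters of $w'$ in $A\cup B$ are marked. The second line reads $y$ in the same direction: otherwise $y^{-1}$ would be a marked letter of $w'$, hence the inverse of another marked letter or, if it sits at the same place, $y=y^{-1}$ would have order $2$, against (i). So, again by (i), $w,w'$ come from the same pattern and $y$ is at the same position in both. If the pattern is not constant, by (iii) the three letters contain one coming from $x^{\pm1}$, so the substituted elements coincide. In all cases $w=w'$. Both lines read the same periodic word from the same vertex at the same position, hence they coincide. If $h$ is a common element vertex and $w=w_1w_2$ with $w_1$ ending at the position of $h$, then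 both translations $gwg^{-1}$ and $g'w'g'^{-1}$ send $h$ to $hw_1^{-1}ww_1$, so they are equal, because the action on element vertices is free. Thus distinct pairs have distinct lines, with overlaps of length $\le8$.

The same argument, applied to $g\ell_w$ and $\gamma g\ell_w$ for $\gamma\in\mathrm{Stab}(g\ell_w)$, shows that $\gamma$ preserves reading direction and position modulo the period. So $\gamma$ acts on an element vertex of the line as a power of $gwg^{-1}$, hence is this power. So $E=\mathrm{Stab}(g\ell_w)=\langle gwg^{-1}\rangle=N$.

**Step 3: checking (SC) and Lemma 4.** Scale $\mathcal T$ by $\kappa=\Delta_0/40$ and use the hyperbolicity constant $\delta=\min(\delta_0,\Delta_0/40)$. Lines are strongly quasi-convex. Let $z$ be within $5\delta$ of two lines $\ell,\ell'$. If $I=\ell\cap\ell'\ne\emptyset$, let $z_0$ be the projection of $z$ to the subtree $\ell\cup\ell'$, say $z_0\in\ell$. The shortest path from $z_0$ to $\ell'$ runs along $\ell$ to $I$, so $d(z,I)\le|z-z_0|+d(z_0,I)=d(z,\ell')\le5\delta$. If $\ell\cap\ell'=\emptyset$, project $z$ to the union of $\ell,\ell'$ and the bridge between them.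 If the projection is on the side of $\ell$ of the midpoint of the bridge, the path from $z$ to $\ell'$ passes through this midpoint; the other case is symmetric. So $z$ is within $5\delta$ of the midpoint. In both cases the intersection of the neighborhoods has diameter $\le8\kappa+10\delta$, and $\Delta\le8\kappa+10\delta\le\Delta_0$. Finally $T\ge2\kappa\ell_0\ge100\pi\sinh\rho_1$ if $\ell_0$ is a large universal number. Lemma 4 applies to $(\Gamma,\kappa\mathcal T)$: conditions 1 and 2 are trivial, since $E/N=1$ and $E\cong\mathbb Z$ has no nontrivial finite subgroup. $\square$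

**Proof of Theorem 1.** The trivial group embeds in $\mathbb Z/q$. Let $G\ne1$, $B=1$, $\Gamma=G*A$, let $s\ge\max(\ell_0,5)$ be odd, and take the patterns $v(x),z(x)$ of Section 2, with $q^n>2(|e_s|+s)$. The exponents are nonzero with pairwise distinct absolute values $\le|e_s|+s$, so for two of them, $i\ne j$, the numbers $i\pm j$ and $2i$ are nonzero of absolute value $<q^n$. This gives (i); (ii)–(iv) are clear. By Lemma 6 and Theorem 3 we get a $\pi$-group $Q$, a quotient of $\Gamma_0=\Gamma/\langle\langle v(c),z(c):c\in G\setminus1\rangle\rangle$, such that the kernel of $\Gamma\to\Gamma_0$ and the kernel of $\Gamma_0\to Q$ contain no nontrivial elements of finite order. All elements of $G$ have finite order, so $G$ embeds in $Q$. By Section 2, (1) holds, and (Z) gives a simple quotient $Q/M$ containing $G$. It is a $\pi$-group, generated by $G$ and the image of $a$. $\square$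

## 10. Commutators with one-point support: proof of Theorem 2

Subgroups of finitely generated groups are countable, which gives "only if". For "if" we first make the group finitely generated; then the generators can be expressed by $a$ and $b$ through relators.

**Lemma 7.** Every countable $\pi$-group $G$ embeds into a finitely generated $\pi$-group.

**Step 1: a simple group generated by commutators.** We may assume $G\ne1$. The restricted wreath product $G\wr\mathbb Z/q$ is a nonabelian countable $\pi$-group with elements of order $q$. By Theorem 1 it, and so $G$, is contained in a countable nonabelian simple $\pi$-group $H$ with elements of order $q$. Let $x_1,x_2,\dots$ be an infinite list, with repetitions allowed, of all elements of order $q$ in $H$. They generate a nontrivial normal subgroup, hence $H$. The subgroup generated by all $[x_k,x_l]$ is normal, because the list is closed under conjugation, and has abelian quotient. So it equals $H'=H$.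

**Step 2: a sequence with few coincidences of quotients.** We need it to spread the $x_k$ over a group. Let $S$ be an infinite finitely generated $q$-group (Golod, 1964). Choose inductively $r_1,r_2,\dots\in S$ with
$$r_n\notin\{r_kr_l^{-1}r_j:j,k,l<n\};$$
this is possible since the set is finite. Taking $k=l$ we see that the $r_n$ are distinct.

Suppose $r_ir_j^{-1}=r_kr_l^{-1}\ne1$ with $(i,j)\ne(k,l)$, and let $n$ be the largest of the four indices. It occurs at most once in each pair, since both sides are $\ne1$. If $n$ occurs only once, solving for $r_n$ contradicts its choice. If it occurs in the same position in both pairs, the pairs coincide. So the two pairs are $(n,j),(k,n)$ in some order. Consequently each $1\ne y\in S$ has at most two representations $y=r_ir_j^{-1}$: any two have the same largest index, and of three, two would have it in the same position. And $y$ has at most one representation with $i$ odd and $j$ even, since two such pairs would make $n$ both odd and even.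

**Step 3: the group $P$.** In $H^S\rtimes S$, with $f^y(x)=f(y^{-1}x)$, let $f_1(r_{2k-1})=x_k$, $f_2(r_{2k})=x_k$, all other values being $1$, and let $P=\langle f_1,f_2,S\rangle=\mathfrak B\rtimes S$, where $\mathfrak B\le H^S$ is generated by the $f_i^y$. The group $P$ is finitely generated.

**Step 4: $P$ is a $\pi$-group.** As $S$ is a $q$-group, every element of $P$ has a power with $q$-power exponent in $\mathfrak B$; so it suffices to consider $\beta\in\mathfrak B$, a product of factors $(f_i^y)^{\pm1}$ with finitely many pairs $(i,y)$. If two different pairs $(i,y),(i',y')$ are both nontrivial at $x$ (that is, $f_i^y(x)\ne1\ne f_{i'}^{y'}(x)$), then $y^{-1}x=r_k$, $y'^{-1}x=r_l$ with $r_kr_l^{-1}=y^{-1}y'$, where $k,l$ have the parities prescribed by $i,i'$. If $y=y'$, then $k=l$ and $i=i'$, a contradiction. If $y\ne y'$, there are finitely many such $(k,l)$ by Step 2, hence finitely many such $x=yr_k$. So at all but finitely many $x$, $\beta(x)$ is trivial or a power of a single $x_k$, and has order dividing $q$. At the remaining points $\beta(x)$ has $\pi$-order. So $\beta$ has finite $\pi$-order.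

**Step 5: $P$ contains $H$.** Let $y=r_{2k-1}r_{2l}^{-1}$; then $y\ne1$. The function $[f_1,f_2^y]$ is nontrivial at $x$ only if $x=r_{2i-1}$, $y^{-1}x=r_{2j}$ for some $i,j$, i.e. $r_{2i-1}r_{2j}^{-1}=y$; so $(i,j)=(k,l)$ by Step 2. So it is $1$ outside $r_{2k-1}$ and has the value $[x_k,x_l]$ there. Conjugating by $S$ we move the support to $1\in S$. So $P$ contains all functions supported at $1$ with values in $\langle[x_k,x_l]\rangle=H$. $\square$

**Proof of "if" in Theorem 2.** The trivial group embeds in $\mathbb Z/q$, which is simple and generated by two elements. Let $G\ne1$ be countable. By Lemma 7 we may assume that $G=P$ is finitely generated, by $d_1,\dots,d_r\ne1$. Let $\Gamma=P*A*B$ with $A,B$ of order $q^n$, and take the patterns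
$$v_A(x)=x\,a^{e_1}\cdots x\,a^{e_s},\quad v_B(x)=x\,b^{e_1}\cdots x\,b^{e_s},\quad u_j=d_j^{-1}a^{g_{j1}}b^{g_{j1}}a^{g_{j2}}b^{g_{j2}}\cdots a^{g_{js}}b^{g_{js}}\quad(1\le j\le r),$$
with $s$ and $e_k$ as in the proof of Theorem 1, the $g_{jk}$ distinct integers $>|e_s|$, and $q^n>2\max g_{jk}$. Conditions (i)–(iv) hold: within $A$, and likewise within $B$, the exponents have distinct absolute values less than $q^n/2$; the $u_j$ are constant patterns of length $2s+1$ whose only letter outside $A\cup B$ is $d_j^{-1}$, standing between a power of $b$ and a power of $a$.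

By Lemma 6 and Theorem 3, as in the proof of Theorem 1, we get a $\pi$-group $Q$, a quotient of $\Gamma_0=\Gamma/\langle\langle u_j,v_A(c),v_B(c):1\le j\le r,\ c\in P\setminus1\rangle\rangle$, containing $P$. The relations $u_j=1$ express each $d_j$ through $a$ and $b$, so $Q=\langle a,b\rangle$. For $1\ne c\in P$, modulo $\langle\langle c\rangle\rangle_Q$ the relations $v_A(c)=v_B(c)=1$ give $a=b=1$ (as $\sum e_k=1$), so $\langle\langle c\rangle\rangle_Q=Q$. By (Z), $Q$ has a simple quotient into which $P$ embeds, and this is a $2$-generator simple $\pi$-group containing $P$. $\square$
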